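# Small skew fields of characteristic zero are commutative

## 1. A guess about small skew fields, tested on $\mathbb C$, $\mathbb Q$, $\mathbb R$, the quaternions and the Weyl skew field

A complete theory $T$ is **small** if for every integer $n$ it has only countably many $n$-types without parameters, where an $n$-type is a maximal set of formulas $\varphi(x_1,\dots,x_n)$ consistent with $T$. A structure is small if its theory is. A skew field (division ring) $D$ is called small if it is small as a structure in the language of rings $(+,-,\cdot,0,1)$.

A known result, which we take for granted, says that a small skew field of non-zero characteristic is commutative. We ask, following C. Milliet, "Small skew fields", arXiv:1104.0289 (2011): *is a small skew field of characteristic zero commutative?* The first guess is yes, by analogy. We test it on the examples that come to mind.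

**The field $\mathbb C$ is small and commutative.** By quantifier elimination, the type of a complex number $x$ over $\emptyset$ is determined by the polynomials over $\mathbb Q$ that vanish at $x$. So the $1$-types are one for each monic irreducible polynomial over $\mathbb Q$, and one more for the transcendental elements: countably many. The case of $n$-types is similar and is written out in Section 8.

**The field $\mathbb R$ is not small.** For rational $q$ the formula "$x-q$ is a square" says $x\ge q$. Two different reals are separated by a rational, so they have different types. This gives continuum many $1$-types.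

**The field $\mathbb Q$ is not small.** By Lagrange's theorem, $x\ge q$ is expressed in $\mathbb Q$ by "$x-q$ is a sum of four squares". For each irrational real $r$ the conditions $x\ge q$ ($q<r$ rational) and $x<q$ ($q>r$ rational) are finitely satisfiable in $\mathbb Q$, and different $r$ give incompatible sets of conditions. Again there are continuum many $1$-types.

**Hamilton's quaternions are not small.** The centre is $\mathbb R$ and it is definable without parameters, so different reals have different types, by the formulas above relativized to the centre. Here is a second feature to remember: $j^{-1}ij=-i$, so $i$ and $-i$ are conjugate.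

**The Weyl skew field.** This is the test that matters. Let $k$ be a field of characteristic $0$, and consider formal series $\sum_{i\le m}f_ia^i$ with $f_i\in k(b)$, multiplied according to the rule $af=fa+f'$, where $f'=df/db$. It is a textbook fact that they form a skew field. Let $D_1(k)$ be the skew subfield generated by $k,a,b$. Write $[x,y]=xy-yx$. Then $[a,b]=b'=1$. The map $[\,\cdot\,,b]$ is a derivation sending $a$ to $1$, so $[a^i,b]=ia^{i-1}$ for all $i\in\mathbb Z$, and
$$\Big[\sum_i f_ia^i,\,b\Big]=\sum_i i f_i a^{i-1}.$$
This vanishes only if $f_i=0$ for all $i\ne0$. So the centralizer of $b$ in $D_1(k)$ is $k(b)$. An $f\in k(b)$ is central iff also $[a,f]=f'=0$, so the centre is $k$. Hence $D_1(\mathbb Q)$ is not small, since its centre $\mathbb Q$ is definable. But $D_1(\mathbb C)$ survives this objection, because its centre is $\mathbb C$. It dies only later, in Section 4: it contains the definable field $\mathbb C(b)$, in which $b$ has no square root.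

The guess has survived, and the tests show how non-commutative examples fail: some definable commutative subfield does not have enough roots. If all definable fields in $D$ are algebraically closed, then no non-central element is algebraic over the centre, so a $D$ that is finite-dimensional over its centre is commutative at once. What remains is an infinite-dimensional $D$, and the relation $[a,b]=1$ will turn out to be the one serious obstacle.

## 2. The two theorems and the conventions

**Theorem 1.** A small skew field of characteristic $0$ is commutative.

By Lemma 4.2 below it is then an algebraically closed field.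

**Theorem 2.**
(a) The small skew fields are exactly the finite fields and the algebraically closed fields.
(b) Let $D$ be a skew field of characteristic $0$ that is only *weakly small*:

> (W) for every finite $A\subset D$, the space $S_1(A)$ of complete $1$-types over $A$ of the structure $D$ is countable.

Then $D$ is commutative, every element of $D$ is an $n$-th power for all $n\ge1$, and $D$ contains all roots of unity.

Small implies (W): sending the type of $x$ over $\{a_1,\dots,a_n\}$ to the type of $(x,a_1,\dots,a_n)$ over $\emptyset$ is an injection of $S_1(a_1,\dots,a_n)$ into $S_{n+1}(\emptyset)$. In the same way, in a small structure $S_m(A)$ is countable for all $m$ and all finite $A$.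

**Conventions.** *From now on $D$ is a skew field of characteristic $0$ satisfying* (W); full smallness is mentioned when it is used. "Definable" means definable in $D$ with finitely many parameters, and "$A$-definable" means with parameters in $A$. We write $\mathrm{dcl}(A)$ for the set of elements of $D$ definable over $A$. It is a skew subfield, because sums, products and inverses of definable elements are definable; in particular it contains $\mathbb Q$. We write $C(\cdot)$ for centralizers in $D$, $Z(\cdot)$ for centres, and $\mathrm{ad}_a(x)=[a,x]$. The map $\mathrm{ad}_a$ is a derivation: $[a,xy]=[a,x]y+x[a,y]$. Since $D$ is a $\mathbb Q$-vector space, we may speak of $\mathbb Q$-subspaces of $D$, and every additive map between $\mathbb Q$-vector spaces is $\mathbb Q$-linear.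

## 3. Cantor–Bendixson rank on definable $\mathbb Q$-subspaces

The only use we make of countability is an ordinal rank, which we now set up.

Let $A\subset D$ be finite and $S=S_1(A)$, a countable compact Hausdorff space. The derivative $Y'$ of a space $Y$ is the set of its non-isolated points; put $S^{(0)}=S$, $S^{(\alpha+1)}=(S^{(\alpha)})'$, and take intersections at limits. A nonempty closed subspace of $S$ is a countable union of singletons, so by the Baire category theorem one of these singletons is open in it: every nonempty closed subspace has an isolated point. Hence the $S^{(\alpha)}$ decrease strictly until they reach $\emptyset$.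

For a nonempty $A$-definable $X\subseteq D$ let $[X]\subseteq S$ be the clopen set of types containing "$x\in X$". As $[X]$ is open, $[X]^{(\alpha)}=[X]\cap S^{(\alpha)}$. The least $\alpha$ with $[X]^{(\alpha)}=\emptyset$ is not $0$, and by compactness it is not a limit, so it is a successor.

**Definition.** $\mathrm{rk}_A(X)$ is the largest $\alpha$ with $[X]^{(\alpha)}\neq\emptyset$.

The set $[X]^{(\mathrm{rk}_AX)}$ is compact with empty derivative, so it is finite. Example: in $\mathbb C$, a nonempty finite $A$-definable set has rank $0$, since its elements have finitely many types, all isolated. The transcendental type over $A$ is the only non-isolated one, so $\mathrm{rk}_A(\mathbb C)=1$.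

Three properties follow.

* If $X\subseteq Y$, then $\mathrm{rk}_A(X)\le\mathrm{rk}_A(Y)$.
* An $A$-definable bijection $X\to Y$ induces a homeomorphism $[X]\to[Y]$, so $\mathrm{rk}_A(X)=\mathrm{rk}_A(Y)$.
* If $X$ contains infinitely many disjoint $A$-definable sets of rank $\ge\alpha$, then $[X]^{(\alpha)}$ is infinite. Being compact, it has a limit point, so $\mathrm{rk}_A(X)\ge\alpha+1$.

**Lemma 3.1.** Let $H\le G\le(D,+)$ be $A$-definable $\mathbb Q$-subspaces with $(G\setminus H)\cap\mathrm{dcl}(A)\ne\emptyset$. Then $\mathrm{rk}_A(H)<\mathrm{rk}_A(G)$.

*Proof.* Take $g\in(G\setminus H)\cap\mathrm{dcl}(A)$. For integers $n\neq m$ we have $(n-m)g\notin H$, since $H$ is a $\mathbb Q$-subspace. So the cosets $ng+H$ are disjoint. They lie in $G$, they are $A$-definable because $g\in\mathrm{dcl}(A)$, and translation by $ng$ shows that they have the rank of $H$. Use the third property. $\square$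

**Lemma 3.2.** Let $G\le(D,+)$ be a definable $\mathbb Q$-subspace and $f:G\to G$ a definable injective additive map. Then $f$ is surjective.

*Proof.* If not, take $g\in G\setminus f(G)$ and a finite $A$ containing $g$ and the parameters of $G$ and $f$. Then $f:G\to f(G)$ is an $A$-definable bijection, so $\mathrm{rk}_A(f(G))=\mathrm{rk}_A(G)$. But $f(G)$ is a $\mathbb Q$-subspace and $g\in(G\setminus f(G))\cap\mathrm{dcl}(A)$, contradicting Lemma 3.1. $\square$

**Lemma 3.3 (local chain condition).** Let $A$ be finite, $\delta=\mathrm{dcl}(A)$, and let $H_1\supseteq H_2\supseteq\cdots$ be $A$-definable $\mathbb Q$-subspaces of $D$. Then the sequence $H_n\cap\delta$ is eventually constant.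

*Proof.* By Lemma 3.1, each strict inclusion $H_{n+1}\cap\delta\subsetneq H_n\cap\delta$ forces $\mathrm{rk}_A(H_{n+1})<\mathrm{rk}_A(H_n)$. In a non-increasing sequence of ordinals this happens only finitely often. $\square$

Note what Lemma 3.3 does not say: nothing about the $H_n$ outside $\delta$, and nothing about increasing chains.

## 4. Definable commutative subfields have all roots

We now show that the failures seen in Section 1 are the general rule.

**Lemma 4.1.** Let $K$ be a definable commutative subfield of $D$. Then every element of $K$ is an $n$-th power in $K$ for all $n\ge1$, and $K$ contains all roots of unity. Hence, if $g\in D$ commutes with all elements of $K$ and $g^n\in K$ for some $n\ge1$, then $g\in K$.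

*Proof.* **Step 1: types of maximal rank are invariant under translation.** Let $p$ be prime and $c\in K^*$; we want $c$ to be a $p$-th power, and this suffices by iteration. Let $A$ be finite, containing $c$ and the parameters of $K$. Put
$$\delta=\mathrm{dcl}(A)\cap K,\qquad \rho=\mathrm{rk}_A(K),\qquad \mathcal G=[K]^{(\rho)}.$$
The set $\mathcal G$ is finite and nonempty. The elements of $\mathbb Q\subseteq K$ have distinct types, so $[K]$ is infinite and $\rho\ge1$. The type of $0$ is isolated, so it is not in $\mathcal G$. For $d\in\delta$ the translation $x\mapsto x+d$ is an $A$-definable bijection of $K$, so it permutes $\mathcal G$. This is an action of the divisible group $(\delta,+)$ on a finite set. A divisible group has no proper subgroup of finite index, so the action is trivial: if $x$ realizes a type in $\mathcal G$, then $x+d$ realizes the same type. Also $[K^*]^{(\rho)}=\mathcal G$, since only the type of $0$ was removed, so the bijection $x\mapsto x^{-1}$ of $K^*$ permutes $\mathcal G$.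

**Step 2: some type in $\mathcal G$ says "$x$ is a $p$-th power".** Let $N=(K^*)^p$, an $A$-definable subgroup of $K^*$. Work in a sufficiently saturated and homogeneous elementary extension $D^*$ of $D$, and let $K^*$-points and $N$-points there be given by the same formulas. The map $x\mapsto x^p$ induces a continuous surjection $\pi:[K^*]\to[N]$. Its fibres have at most $p$ elements: fix $y$ realizing the target type; by homogeneity every type in the fibre is realized by some $x$ with $x^p=y$, and there are at most $p$ such $x$ in a commutative field.

We claim $\pi([K^*]^{(\beta)})\subseteq[N]^{(\beta)}$, by induction on $\beta$. The cases $\beta=0$ and $\beta$ limit are clear. Let $t\in[K^*]^{(\beta+1)}$ and let $V$ be a neighborhood of $\pi(t)$. Then $\pi^{-1}(V)$ is a neighborhood of the limit point $t$, so it contains infinitely many points of $[K^*]^{(\beta)}$. As the fibres are finite, these have infinitely many images, all in $V\cap[N]^{(\beta)}$. So $\pi(t)$ is a limit point of $[N]^{(\beta)}$, as claimed.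

With $\beta=\rho$ we get $\emptyset\ne\pi(\mathcal G)\subseteq[N]^{(\rho)}=[N]\cap S^{(\rho)}\subseteq\mathcal G$. So there is $q\in\mathcal G$ containing "$x\in N$".

**Step 3: combine translation and inversion.** Let $x$ in $D^*$ realize $q$, and let $d\in\delta\setminus\{0\}$. By Step 1, $x+d^{-1}$ realizes $q$, so it is in $N$. Also $x^{-1}\in N$, the type of $x^{-1}$ is in $\mathcal G$, and so $x^{-1}+d$ has the same type as $x^{-1}$ and is in $N$. But
$$x^{-1}+d=d\,(x+d^{-1})\,x^{-1},$$
so $d$ is a quotient of elements of the group $N$, computed in $D^*$. So $d$ is a $p$-th power of an element of the field in $D^*$, and by elementarity of an element of $K$. Take $d=c$.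

**Step 4: roots of unity.** Suppose $K$ lacks a primitive $p$-th root of unity $\zeta_p$ for some prime $p$, and take $p$ minimal. Then $K(\zeta_p)/K$ is cyclic of degree $m>1$ dividing $p-1$. Let $q$ be a prime dividing $m$. Then $q<p$, so $\zeta_q\in K$. A cyclic group of order $m$ has a quotient of order $q$, so $K$ has a cyclic extension of degree $q$. By Kummer theory it is $K(c^{1/q})$ with $c\in K\setminus K^q$, contradicting Step 3. So $\zeta_p\in K$ for all primes $p$. A $p$-th root of a primitive $p^k$-th root of unity is a primitive $p^{k+1}$-th one, so $K$ contains all roots of unity of prime power order, and products of these give all.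

**Step 5: the last claim.** Let $g\neq0$. Choose $s\in K$ with $s^n=g^n$. In the commutative field $K(g)$ we have $(g/s)^n=1$. All $n$ roots of $X^n-1$ lie in $K$, so $g/s\in K$ and $g\in K$. $\square$

So $D_1(\mathbb C)$ does not satisfy (W), and is not small: by Section 1, $C(b)=\mathbb C(b)$ is a definable commutative subfield, and $b$ has no square root in it.

**Lemma 4.2** (Wagner, *Small fields*, J. Symb. Logic 63 (1998); proof included). If $D$ is small, every definable commutative subfield $K$ is algebraically closed.

*Proof.* **Step 1: finite extensions of $K$ have all roots.** Let $K_1/K$ be an extension of degree $m$. Choosing a basis, we identify $K_1$ with $K^m$; addition and multiplication are definable with finitely many parameters (those of $K$ and the structure constants). Let $A_1\subset K_1$ be finite and let $B\subset D$ be the finite set of these parameters and of the coordinates of $A_1$. A complete $1$-type over $A_1$ in the pure field $K_1$ translates into a finitely satisfiable set of formulas over $B$ in $m$ variables, hence extends to a type in $S_m(B)$; different types get different extensions. Since $D$ is small, $S_m(B)$ is countable, so $K_1$ satisfies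 (W). Lemma 4.1, with $K_1$ in the role of both $D$ and $K$, shows that $K_1$ contains all roots of unity and all its elements are $n$-th powers.

**Step 2: Galois theory.** If $K$ is not algebraically closed, it has a nontrivial finite Galois extension $L$. Let $p$ be a prime dividing $[L:K]$ and $K_1$ the fixed field of a subgroup of order $p$. Then $L/K_1$ is cyclic of degree $p$ and $\zeta_p\in K_1$, so $L=K_1(c^{1/p})$ with $c\in K_1\setminus K_1^p$ by Kummer theory. This contradicts Step 1. $\square$

Step 1 used $m$-types for $m>1$. This is one of the places where smallness is stronger than (W), and Section 9 must work without it.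

For a finite tuple $c$ in $D$, the centralizer $E=C(c)$ is a definable skew field and $Z(E)$ is a definable commutative field. In particular, for $b\in D$ the field $K_b=Z(C(b))$ is definable and contains $b$.

**Lemma 4.3.** (a) $C(g^n)=C(g)$ for $g\in D$, $n\ge1$. Hence there are no $a\ne0$, $g\ne0$ in $D$ with $g^{-1}ag=-a$.
(b) If $D$ is small, $E=C(c)$ with $c$ a finite tuple, and $x\in E$ is algebraic over $Z(E)$, then $x\in Z(E)$.

*Proof.* (a) Clearly $C(g)\subseteq C(g^n)$. Let $K=Z(C(g^n))$, a definable commutative field containing $g^n$. As $g\in C(g^n)$, it commutes with all of $K$. By the last claim of Lemma 4.1, $g\in K$. So everything commuting with $g^n$ commutes with $g$. Now let $g^{-1}ag=-a$. Then $g^{-2}ag^2=a$, so $a\in C(g^2)=C(g)$, hence $a=-a$ and $a=0$.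

(b) $Z(E)(x)$ is a commutative finite extension of $Z(E)$, which is algebraically closed by Lemma 4.2. $\square$

Hamilton's quaternions violate (a), with $a=i$ and $g=j$. Lemma 4.3(a) is our target: in a non-commutative $D$ we shall try to conjugate some $a\ne0$ to $-a$.

## 5. Splitting $D$ by $\mathrm{ad}_a$, and the obstruction $[a,b]=1$

By Lemma 4.3(b) it is enough to find a non-central element that is algebraic over a suitable centre. A sensible first attempt uses the tool we have, Lemma 3.2, on the definable additive map $\mathrm{ad}_a$. This map is not injective: its kernel is $F=C(a)$. So we restrict it to its image $H=\mathrm{ad}_a(D)$ and hope that $H\cap F=0$.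

In the quaternions with $a=i$, every element is $x+yj$ with $x,y\in\mathbb C$, and $[i,x+yj]=2iyj$. So $F=\mathbb C$, $H=\mathbb Cj$, and the quaternions are $F\oplus H$. The next proposition obtains the same picture from the rank.

**Proposition 5.1.** Let $a\in D$ be such that there is no $b\in D$ with $[a,b]=1$. Let $A\ni a$ be finite, $\delta=\mathrm{dcl}(A)$, $\varphi=\delta\cap C(a)$. Then $\delta$ is finite-dimensional as a right $\varphi$-vector space, and $a$ is algebraic over $Z(\delta)$.

*Proof.* **Step 1: a projection $\pi:D\to F$.** For $f\in F$ we have $f[a,x]=[a,fx]$ and $[a,x]f=[a,xf]$, so $H$ is a left and right $F$-subspace, and it is definable. If $0\ne f=[a,x]\in H\cap F$, then $[a,xf^{-1}]=ff^{-1}=1$, which is excluded. So $H\cap F=0$, and $\mathrm{ad}_a$ maps $H$ injectively into $H$. By Lemma 3.2 it maps $H$ onto $H$. For $x\in D$ choose $h\in H$ with $\mathrm{ad}_a(h)=\mathrm{ad}_a(x)$; then $x-h\in F$. Thus $D=F\oplus H$. Let $\pi:D\to F$ be the projection along $H$. It is definable over $a$ and left and right $F$-linear, and $\pi(1)=1$. Being definable over $a\in A$, it sends $\delta$ into $\delta\cap F=\varphi$.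

**Step 2: $\delta$ is finite-dimensional over $\varphi$.** Suppose $d_1,d_2,\dots\in\delta$ are right linearly independent over $\varphi$. Put
$$H_n=\{x\in D:\pi(xd_i)=0\text{ for }i\le n\},\qquad \lambda_i:\delta\to\varphi,\ \lambda_i(x)=\pi(xd_i).$$
The $H_n$ are decreasing $A$-definable $\mathbb Q$-subspaces, and the $\lambda_i$ are left $\varphi$-linear. They are right $\varphi$-independent: suppose $\sum\lambda_if_i=0$ with $f_i\in\varphi$ (a finite sum), and put $e=\sum d_if_i$. Then $\pi(xe)=\sum\pi(xd_i)f_i=0$ for all $x\in\delta$. If $e\ne0$, then $x=e^{-1}\in\delta$ gives $\pi(1)=0$, a contradiction. So $e=0$ and all $f_i=0$.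

If $H_n\cap\delta=H_{n-1}\cap\delta$, then $\lambda_n$ vanishes on the common kernel of $\lambda_1,\dots,\lambda_{n-1}$. So it factors through $(\lambda_1,\dots,\lambda_{n-1}):\delta\to\varphi^{n-1}$, giving a left-linear functional on the image of this map. Extend the functional to $\varphi^{n-1}$; left-linear functionals there have the form $(v_i)\mapsto\sum v_if_i$. So $\lambda_n=\sum_{i<n}\lambda_if_i$, contradicting independence. Hence $H_n\cap\delta$ is strictly decreasing, which contradicts Lemma 3.3. So $n:=[\delta:\varphi]_{\mathrm{right}}$ is finite.

**Step 3: an equation for $a$ over $Z(\delta)$.** Write $L_x$ and $R_x$ for left and right multiplication by $x$ on $\delta$. The ring $\mathrm{End}(\delta_\varphi)$ is a left $\delta$-vector space via $T\mapsto L_xT$, of dimension $n$, because sending $T$ to the images of the members of a basis is an isomorphism with $\delta^n$. It contains $R_a$, since $a$ commutes with $\varphi$. So there is a minimal $m\ge1$ with a relation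
$$R_a^m=\sum_{i<m}L_{x_i}R_a^i,\qquad x_i\in\delta,$$
and then $1,R_a,\dots,R_a^{m-1}$ are left $\delta$-independent. Left and right multiplications commute, so for $y\in\delta$
$$0=L_yR_a^m-R_a^mL_y=\sum_{i<m}L_{yx_i-x_iy}R_a^i.$$
Hence $yx_i=x_iy$ for all $y\in\delta$, that is, $x_i\in Z(\delta)$. Applying the relation to $1$ gives $a^m=\sum_{i<m}x_ia^i$. $\square$

**Corollary 5.2.** If $D$ is *small* and $a\notin Z(D)$, there is $b\in D$ with $[a,b]=1$.

*Proof.* Suppose not. Choose $c\notin C(a)$, and let $A=\{a,c\}$, $\delta=\mathrm{dcl}(A)$. By Proposition 5.1, $a^m=\sum_{i<m}x_ia^i$ with $x_i\in Z(\delta)$. Let $E=C(x_0,\dots,x_{m-1})$; it contains $a$ and $c$. The $x_i$ commute with each other and with all of $E$, so $x_i\in Z(E)$, and $a$ is algebraic over $Z(E)$. By Lemma 4.3(b), $a\in Z(E)$, so $a$ commutes with $c$, a contradiction. $\square$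

**Where this approach stops.** Suppose $[a,b]=1$; call $(a,b)$ a **Weyl pair**. Then $[a,bf]=f$ for every $f\in F$, so $F\subseteq H$: the restriction of $\mathrm{ad}_a$ to $H$ is as far from injective as $\mathrm{ad}_a$ itself, and Lemma 3.2 says nothing. Iterating does not help. The derivation $\mathrm{ad}_a$ acts on powers of $b$ like differentiation, $\mathrm{ad}_a(b^n)=nb^{n-1}$, so $\mathrm{ad}_a^n(b^n)=n!$ and $\mathrm{ad}_a^{n+1}(b^n)=0$. The kernels of the $\mathrm{ad}_a^n$ thus form a strictly *increasing* chain, and Lemma 3.3 forbids only decreasing ones.

**What to aim for instead.** Turn differentiation against itself. Suppose $y$ commutes with $b$ and satisfies $[a,y]=by$; formally $y=e^{b^2/2}$, a Gaussian. Then $y^{-1}ay=a+b$, so conjugation by $y$ acts on the pair $(a,b)$ as a shear. By symmetry we want a second shear, $b\mapsto b-a$ with $a$ fixed. Shears generate rotations: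
$$\begin{pmatrix}1&1\\0&1\end{pmatrix}\begin{pmatrix}1&0\\-1&1\end{pmatrix}\begin{pmatrix}1&1\\0&1\end{pmatrix}=\begin{pmatrix}0&1\\-1&0\end{pmatrix},$$
whose square is $-1$. That would conjugate $a$ to $-a$, which Lemma 4.3(a) forbids. So everything hangs on the existence of Gaussians in $D$.

## 6. Solving $\partial y=\partial(e)\,y$ in a definable differential field

There are no convergent series in $D$, and in a general differential field the equation has no solution. In $\mathbb C(t)$ with $\partial=d/dt$, every $\partial y/y$ is a sum $\sum n_j/(t-s_j)$ with $n_j\in\mathbb Z$ and tends to $0$ at infinity, so it is never a nonzero polynomial; thus $\partial y=ty$ has no nonzero solution. What the example does show is that logarithmic derivatives include all the simple fractions $1/(t-s)$. Once they form a $\mathbb Q$-subspace, we have a large definable subspace, and the chain condition can be applied.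

**Proposition 6.1.** Let $L$ be a definable commutative subfield of $D$ and $\partial:L\to L$ a definable derivation. For every $e\in L$ there is $y\in L^*$ with $\partial y=\partial(e)\,y$.

*Proof.* **Step 1: logarithmic derivatives form a $\mathbb Q$-subspace.** Let $\ell(y)=\partial y/y$. This is a homomorphism $L^*\to(L,+)$. Put $U=\ell(L^*)$, a definable subgroup. If $u=\ell(y)$ and $m\ge1$, then $y=z^m$ for some $z\in L^*$ by Lemma 4.1, and $u/m=\ell(z)$. So $U$ is a $\mathbb Q$-subspace. We must show $\partial e\in U$. If $\partial e=0$, take $y=1$. So assume $\partial e\ne0$. Then $e$ is transcendental over $\mathbb Q$: if $P$ were its minimal polynomial, then $0=\partial(P(e))=P'(e)\,\partial e$ with $P'(e)\ne0$.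

**Step 2: the part of $U$ that is stable under $\mathbb Q(e)$.** Let $A$ be a finite set containing $e$ and the parameters of $L$ and $\partial$, let $\delta=\mathrm{dcl}(A)$, and let $d_1,d_2,\dots$ enumerate $\mathbb Q(e)^*\subseteq\delta$. The sets
$$W_n=\bigcap_{i\le n}d_iU$$
are decreasing $A$-definable $\mathbb Q$-subspaces. By Lemma 3.3 there is $n$ with
$$W_n\cap\delta=W_\infty:=\delta\cap\bigcap_{d\in\mathbb Q(e)^*}dU. \tag{1}$$
For $r\in\mathbb Q(e)^*$ we have $r\delta=\delta$, and $d\mapsto rd$ permutes $\mathbb Q(e)^*$, so $rW_\infty=W_\infty$. Taking $d=1$ we see $W_\infty\subseteq U$.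

**Step 3: some multiple $r\,\partial e$, $r\in\mathbb Q(e)^*$, lies in $W_n$.** Write $d_i^{-1}=g_i/g$ for $i\le n$ with $g_i,g\in\mathbb Q[e]\setminus\{0\}$. Choose $N>\max_{i\le n}\deg g_i$ and distinct $s_1,\dots,s_N\in\mathbb Q$, and put $r=g/\prod_j(e-s_j)$. Since $\deg g_i<N$ and the $s_j$ are distinct, partial fractions give
$$d_i^{-1}r=\frac{g_i}{\prod_j(e-s_j)}=\sum_j\frac{\rho_{ij}}{e-s_j},\qquad\rho_{ij}\in\mathbb Q.$$
As $\partial(e-s_j)=\partial e$, it follows that
$$d_i^{-1}r\,\partial e=\sum_j\rho_{ij}\,\ell(e-s_j)\in U,$$
that is, $r\,\partial e\in d_iU$ for all $i\le n$.

**Step 4: divide by $r$.** Since $e\in A$ and $\partial$ is $A$-definable, $\partial e\in\delta$, and so $r\,\partial e\in W_n\cap\delta=W_\infty$ by (1). As $W_\infty$ is stable under $r^{-1}\in\mathbb Q(e)^*$, we get $\partial e=r^{-1}(r\,\partial e)\in W_\infty\subseteq U$. $\square$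

## 7. Two Gaussians conjugate $a$ to $-a$: proof of Theorem 1

**Proposition 7.1.** There are no $a,b\in D$ with $[a,b]=1$. (Only (W) and characteristic $0$ are used.)

*Proof.* Suppose $[a,b]=1$.

**Step 1: a definable differential field containing $b$.** Let $\partial=\mathrm{ad}_a$. For $z\in C(b)$ the Jacobi identity gives
$$[b,[a,z]]=[[b,a],z]+[a,[b,z]]=[-1,z]+0=0,$$
so $\partial$ maps $C(b)$ into itself. Let $L=K_b=Z(C(b))$. For $z\in L$ and $y\in C(b)$,
$$[\partial z,y]=\partial[z,y]-[z,\partial y]=0,$$
because $y$ and $\partial y$ are in $C(b)$. So $\partial$ restricts to a definable derivation of the definable commutative field $L$, and $b\in L$, $\partial b=1$.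

**Step 2: the first shear.** Apply Proposition 6.1 to $e=b^2/2$, for which $\partial e=b$: there is $y\in L^*$ with $[a,y]=by$. As $y$ commutes with $b$,
$$y^{-1}ay=a+y^{-1}[a,y]=a+b,\qquad y^{-1}by=b. \tag{2}$$

**Step 3: the second shear.** We have $[b,-a]=ab-ba=1$, so Steps 1 and 2 apply to the pair $(b,-a)$: there is $z\ne0$ commuting with $a$ such that $[b,z]=-az$. Hence
$$z^{-1}bz=b+z^{-1}[b,z]=b-a,\qquad z^{-1}az=a. \tag{3}$$

**Step 4: the rotation.** Let $\alpha(x)=y^{-1}xy$ and $\beta(x)=z^{-1}xz$, and let $w=\alpha\beta\alpha$ (composition of maps), which is conjugation by $u=yzy$. By (2) and (3),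
$$w(a)=\alpha\beta(a+b)=\alpha(a+b-a)=\alpha(b)=b,$$
$$w(b)=\alpha\beta(b)=\alpha(b-a)=b-(a+b)=-a.$$
So $w^2(a)=-a$, that is, $g^{-1}ag=-a$ with $g=u^2\ne0$. As $[a,b]=1$, we have $a\ne0$. This contradicts Lemma 4.3(a). $\square$

**Proof of Theorem 1.** Let $D$ be small of characteristic $0$, and suppose it is not commutative. Take $a\notin Z(D)$. Corollary 5.2 gives $b$ with $[a,b]=1$, contradicting Proposition 7.1. So $D$ is commutative, and by Lemma 4.2 with $K=D$ it is algebraically closed. $\blacksquare$

**Remark.** Theorem 1 also covers a skew field of characteristic $0$ interpretable in a small structure $M$, with any extra structure. Let it be $X/{\sim}$ with $X\subseteq M^k$, everything defined over a finite set $B$. Every $n$-type of its theory is realized in $X(M')/{\sim}$ for some elementary extension $M'$ of $M$. The type of the realization is determined by the type over $B$ of a representative tuple in $X(M')^n$. There are only countably many of these, since $S_{kn}(B)$ is countable. Forgetting extra structure can only identify types, so the pure skew field is small.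

## 8. Finite fields and algebraically closed fields: Theorem 2(a)

*Small implies finite or algebraically closed.* In characteristic $0$ this is Theorem 1 with Lemma 4.2. In positive characteristic we quote two theorems: a small skew field is commutative (the known result of Section 1; C. Milliet, *Small skew fields*, Math. Log. Q. 53 (2007)), and a small infinite field is algebraically closed (Wagner, *Small fields*, as cited in Section 4).

*Finite or algebraically closed implies small.* A finite field has finitely many $n$-tuples, and every $n$-type is realized in it, so it is small. For an algebraically closed field with prime field $k_0$, quantifier elimination shows that an $n$-type over $\emptyset$ is determined by the polynomials in $k_0[X_1,\dots,X_n]$ that it declares to vanish, and these form a prime ideal. By Hilbert's basis theorem every ideal is generated by a finite subset of this countable ring, so there are only countably many ideals. $\blacksquare$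

## 9. Countably many $1$-types suffice: Theorem 2(b)

Let $D$ satisfy (W), with characteristic $0$. Once $D$ is commutative, the statements on $n$-th powers and roots of unity are Lemma 4.1 with $K=D$. Proposition 7.1 is available. What is missing is Lemma 4.2: definable fields have roots, but we do not know that they are algebraically closed, so algebraic elements need not be central. The replacement is to make everything finite-dimensional over a definable field and to let the roots kill its Brauer group.

We need one standard fact on tensor products, in infinite dimension too.

**Lemma 9.1.** Let $\Delta$ be a skew field with centre $k$ and $N\supseteq k$ a commutative field. Then $\Delta\otimes_kN$ is a simple ring with centre $1\otimes N$.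

*Proof.* Let $I\neq0$ be a two-sided ideal and $0\ne u=\sum_{i=1}^lx_i\otimes n_i\in I$ with $l$ minimal. By minimality the $n_i$ are $k$-independent and the $x_i$ are non-zero; multiplying by $x_1^{-1}\otimes1$ we may take $x_1=1$. For $y\in\Delta$ the element $(y\otimes1)u-u(y\otimes1)=\sum_{i\ge2}[y,x_i]\otimes n_i$ of $I$ is shorter, so it is $0$, and $[y,x_i]=0$ for all $i$. So $x_i\in k$ and $u=1\otimes n$ with $n=\sum x_in_i\ne0$, which is invertible. Hence $I$ is the whole ring. For the centre, write a central element as $\sum x_i\otimes n_i$ with the $n_i$ $k$-independent. Commuting with all $y\otimes1$ gives $x_i\in k$, so the element is in $1\otimes N$. Conversely $1\otimes N$ is central. $\square$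

**Proof of Theorem 2(b).** Suppose $a,c\in D$ do not commute. Put $A=\{a,c\}$, $\delta=\mathrm{dcl}(A)$, $\zeta=Z(\delta)$.

**Step 1: every element of $\delta$ is algebraic over $\zeta$.** Let $d\in\delta$. By Proposition 7.1 there is no $b$ with $[d,b]=1$. Apply Proposition 5.1 to $d$ and the finite set $A\cup\{d\}$, whose definable closure is again $\delta$.

**Step 2: a maximal subfield is the centralizer of a finite extension of $\zeta$.** By Zorn's lemma let $M$ be a maximal commutative subfield of $\delta$. If $x\in C_\delta(M)$, then $M(x)$ is commutative, so $x\in M$. Thus $C_\delta(M)=M\supseteq\zeta$. We claim that some finite subset of $M$ has centralizer $M$ in $\delta$. If not, then for any $m_1,\dots,m_n\in M$ there is $x\in C_\delta(m_1,\dots,m_n)\setminus M$, and since $C_\delta(M)=M$ some $m_{n+1}\in M$ does not commute with $x$. In this way we get $m_1,m_2,\dots$ such that the traces on $\delta$ of the $A$-definable $\mathbb Q$-subspaces $C(m_1,\dots,m_n)$ strictly decrease, contradicting Lemma 3.3. So $M=C_\delta(m_1,\dots,m_r)=C_\delta(N)$ with $N=\zeta(m_1,\dots,m_r)\subseteq M$. By Step 1, $[N:\zeta]<\infty$.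

**Step 3: $\delta$ is finite-dimensional over $M$.** The ring $R=\delta\otimes_\zeta N$ acts on $\delta$ by $(x\otimes n)\cdot y=xyn$; this is a ring action because $N$ is commutative. The action is faithful, because $R$ is simple by Lemma 9.1. It is irreducible, because already $\delta$ acts transitively on $\delta\setminus\{0\}$ by left multiplication. Its commutant: an additive $T$ commuting with all left multiplications satisfies $T(x)=xT(1)$, so $T=R_v$ with $v=T(1)$, and $R_v$ commutes with right multiplication by $N$ iff $v\in C_\delta(N)=M$. So the commutant consists of the right multiplications by elements of $M$. By the Jacobson density theorem, if $v_1,\dots,v_k\in\delta$ are right $M$-independent, there is for every $i\le k$ an element of $R$ that kills $v_1,\dots,v_{i-1}$ and not $v_i$. So the left ideals $J_i=\{\varrho\in R:\varrho v_1=\dots=\varrho v_i=0\}$ satisfy $R=J_0\supsetneq J_1\supsetneq\dots\supsetneq J_k$. They are left $\delta$-subspaces of $R$, which has left $\delta$-dimension $[N:\zeta]$. So $k\le[N:\zeta]$, and $t:=\dim\delta_M$ is finite.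

**Step 4: $[\delta:\zeta]<\infty$.** The ring $\delta\otimes_\zeta M$ is simple by Lemma 9.1, so its action $(x\otimes m)\cdot y=xym$ on $\delta$ is faithful. This action commutes with right multiplication by $M$, and $1\otimes m$ acts as the scalar $m$. So $\delta\otimes_\zeta M$ embeds $M$-linearly in $\mathrm{End}(\delta_M)\cong M_t(M)$, and $[\delta:\zeta]=\dim_M(\delta\otimes_\zeta M)\le t^2$.

**Step 5: transfer to a definable centre.** The field $\zeta$ need not be definable, so we spread $\delta$ out. Let $e_1=1,\dots,e_s$ be a $\zeta$-basis of $\delta$ and $e_ie_j=\sum_kc_{ij}^ke_k$ with $c_{ij}^k\in\zeta$. Put $\zeta_0=\mathbb Q(c_{ij}^k)$ and $\delta_0=\sum\zeta_0e_i$. This is a subring of $\delta$ of dimension $s$ over $\zeta_0$. It has no zero divisors, so it is a skew field. An element of $Z(\delta_0)$ commutes with all $e_i$ and with $\zeta$, so it is in $\delta_0\cap\zeta$, which is $\zeta_0$ because $e_1=1$ belongs to the basis. So $Z(\delta_0)=\zeta_0$.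

Let $E=C(\{c_{ij}^k\})$ and $z=Z(E)$. As $c_{ij}^k\in Z(\delta)$, we have $\delta\subseteq E$. The $c_{ij}^k$ commute with each other, so they are in $E$, and they commute with all of $E$; so $\zeta_0\subseteq z$. As $z$ commutes with $\delta_0\subseteq E$, the set $B=\sum ze_i$ is a subring of $E$ and the image of $z\otimes_{\zeta_0}\delta_0$ under multiplication. By Lemma 9.1 this tensor product is simple with centre $z$, and it has dimension $s$ over $z$. So $B$ is isomorphic to it. As a finite-dimensional $z$-algebra without zero divisors, $B$ is a division algebra, with centre $z$ and $[B:z]=s$.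

**Step 6: $\mathrm{Br}(z)=0$.** The field $z$ is a definable commutative subfield of $D$, since $E$ is the centralizer of a finite tuple. By Lemma 4.1 it contains all roots of unity, and all its elements are $n$-th powers for all $n$. Recall the Merkurjev–Suslin theorem (Izv. Akad. Nauk SSSR 46 (1982)), stated here in characteristic $0$: if $z$ contains a primitive $n$-th root of unity $\omega$, the $n$-torsion of $\mathrm{Br}(z)$ is generated by the classes of the symbol algebras $(x,y)_n$, $x,y\in z^*$. Such an algebra is central simple of dimension $n^2$, with generators $u,v$ and relations $u^n=x$, $v^n=y$, $uv=\omega vu$. Here they all split. Write $x=\xi^n$ and replace $u$ by $u/\xi$, so that $x=1$. On the $n$-dimensional space $z[T]/(T^n-y)$ let $v$ act as multiplication by $T$ and $u$ by $T^k\mapsto\omega^kT^k$ ($0\le k<n$). Then $u^n=1$ and $v^n=y$. Moreover $uv=\omega vu$: both sides send $T^k$ to $\omega^{k+1}T^{k+1}$, and for $k=n-1$ both send it to $y$, as $\omega^n=1$. So we get a homomorphism $(1,y)_n\to M_n(z)$, injective by simplicity and bijective by dimension. Hence $\mathrm{Br}(z)$ has no nonzero $n$-torsion for any $n$. As $\mathrm{Br}(z)$ is a torsion group, $\mathrm{Br}(z)=0$.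

**Step 7: the contradiction.** So $B$ is a matrix algebra over $z$, and being a division algebra it equals $z$. Hence $s=1$ and $\delta=\zeta$ is commutative. But $a,c\in\delta$ do not commute. This contradiction shows that $D$ is commutative. $\blacksquare$
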